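# Simple derivations of Danielewski-type algebras and the Kodaira dimension of their foliations

## 1. Danielewski-type algebras, simple derivations, foliated surfaces

All curves and surfaces are over $\mathbb C$.

**Definition 1 (Danielewski-type algebra).** Let $c\in\mathbb C[x]$ with $\deg c\ge 2$. Let $q\in\mathbb C[x,y]$ be quasi-monic in $y$: as a polynomial in $y$ over $\mathbb C[x]$, its leading coefficient is a nonzero constant. Assume also $\deg_y q\ge2$. Put
$$A_{c,q}=\mathbb C[x,y,z]/(c(x)z-q(x,y)),\qquad X=\operatorname{Spec}A_{c,q}.$$

Two examples accompany us throughout. The first is $S=\{x^2z=y^2-x\}$, with $c=x^2$, $q=y^2-x$. Its fibre over $x=0$ is given by $y^2=0$: one line (with coordinate $z$), counted twice. The second, with the letters $s,v,z$, is $W=\{s^2z=v^2-1\}$. Its fibre over $s=0$ consists of the two reduced lines $v=\pm1$. Away from $x=0$ (respectively $s=0$) one solves for $z$, so the fibres there are lines with coordinate $y$ (respectively $v$).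

**Definition 2 (simple derivation).** Let $D$ be a $\mathbb C$-derivation of a $\mathbb C$-algebra $A$. An ideal $I$ is $D$-stable if $D(I)\subset I$. The derivation $D$ is simple if the only $D$-stable ideals are $0$ and $A$.

On $\mathbb C[x]$ the derivation $d/dx$ is simple: a nonzero ideal contains a nonzero polynomial, and differentiating it often enough gives a nonzero constant. The derivation $x\,d/dx$ is not simple, since $(x)$ is stable. On $A_{c,q}$ the rule $D(x)=0$, $D(y)=c$, $D(z)=\partial_yq$ is well defined, because $D(cz-q)=c\,\partial_yq-c\,\partial_yq=0$. It is not simple: every ideal $(x-a)$ is stable.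

**Definition 3 (foliation, canonical bundle, invariant curve).** A foliation $\mathcal G$ on a smooth surface $Y$ is given by vector fields $v_i$ with isolated zeros on the members of an open cover, with $v_i=g_{ij}v_j$ for units $g_{ij}$ on overlaps. The $v_i$ generate a line bundle $T_{\mathcal G}$, whose dual is $K_{\mathcal G}$. The zeros of the $v_i$ are the singularities of $\mathcal G$. A nonzero rational vector field $V$ is tangent to $\mathcal G$ if $V=f_iv_i$ with $f_i$ rational. Then $\operatorname{div}_{\mathcal G}(V)$ is the divisor given locally by $f_i$, so
$$K_{\mathcal G}\sim-\operatorname{div}_{\mathcal G}(V).\tag{1}$$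
Every nonzero rational vector field is tangent to exactly one foliation, obtained by removing its divisorial zeros and poles. So foliations lift along birational maps, and along generically finite dominant maps, since a derivation extends uniquely to a finite field extension in characteristic $0$. A curve $C$ is invariant if each $v_i$ maps the ideal of $C$ into itself.

Take $\partial_x$ on $\mathbb A^2\subset\mathbb P^2$. In the chart $X=1/x$, $Y=y/x$ it is $-X(X\partial_X+Y\partial_Y)$. In the chart $X'=x/y$, $Y'=1/y$ it is $Y'\partial_{X'}$. It therefore vanishes to order $1$ on the line at infinity $L$, and $K_{\mathcal G}\sim-L$. The lines $y=\text{const}$ are invariant. Note that $\partial_x$ has no zeros on $\mathbb A^2$, and still $K_{\mathcal G}$ is negative.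

**Definition 4 (reduced singularity, Kodaira dimension).** A singularity with local generator $v$ is reduced if the linear part of $v$ has eigenvalues $\lambda_1,\lambda_2$ with $\lambda_2\neq0$ and $\lambda_1/\lambda_2\notin\mathbb Q_{>0}$. The case $\lambda_1=0$ is allowed and is called a saddle-node. A reduced foliation is one all of whose singularities are reduced. For a foliation $\mathcal G$ on a smooth projective surface, $\operatorname{kod}(\mathcal G)$ is the Iitaka dimension of $K_{\mathcal G'}$, where $\mathcal G'$ is a reduced foliation on a smooth projective surface birational to $\mathcal G$. Such a model exists by Seidenberg's theorem, and the number does not depend on the choice. It lies in $\{-\infty,0,1,2\}$.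

Three examples. The fibres of $\mathbb P^1\times\mathbb P^1\to\mathbb P^1$ form a foliation with $K_{\mathcal G}\cdot f=-2$ on a fibre $f$, so no multiple has sections and $\operatorname{kod}=-\infty$. For $\lambda\notin\mathbb Q$ the field $x\partial_x+\lambda y\partial_y$ on $\mathbb P^1\times\mathbb P^1$ has four zeros, with eigenvalue ratios $\pm\lambda$, and no divisorial zeros or poles. So the foliation is reduced, $K_{\mathcal G}=\mathcal O$ and $\operatorname{kod}=0$. Finally, $2x\partial_x+3y\partial_y$ on $\mathbb P^2$ also has $K=\mathcal O$, but the ratio $3/2$ at the origin is not reduced. Its leaves lie in the rational curves $y^2=\text{const}\cdot x^3$. On a reduced model where $y^2/x^3$ is a morphism, a general fibre $f$ is a smooth rational invariant curve through no singularity. So $T_{\mathcal G'}|_f=T_f$ and $K_{\mathcal G'}\cdot f=-2$. Since $f$ is nef, $\operatorname{kod}=-\infty$. Passing to a reduced model is therefore necessary.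

**The compactified foliation.** Let $D$ be a simple derivation of $A=A_{c,q}$. It is a vector field on $X$. It has no zeros, since the maximal ideal of a zero would be $D$-stable. It has no invariant curve, since the ideal of such a curve would be a nonzero proper $D$-stable ideal. Let $\mathcal F=\mathcal F_D$ be its foliation on the smooth locus of $X$. We shall see that $X$ is smooth. For a smooth projective compactification $\overline X\supset X$, let $\overline{\mathcal F}_D$ be the foliation of the rational vector field $D$ on $\overline X$.

**Question.** Which values does $\operatorname{kod}(\overline{\mathcal F}_D)$ take, as $(c,q)$ ranges over all pairs of Definition 1 and $D$ over all simple derivations of $A_{c,q}$? The problem comes from Rene Baltazar, "Simple derivations and isotropy on Danielewski-type algebras", arXiv:2606.16810 (2026).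

**Theorem A.** If $D$ is a simple derivation of some $A_{c,q}$, then $\operatorname{kod}(\overline{\mathcal F}_D)\in\{1,2\}$. Both values occur:

* $\operatorname{kod}=1$ for $A=\mathbb C[x,y,z]/(x^2z-(y^2-x))$ with $D(z)=1$ and
$$D(x)=x^2-2xyz^2+2y(1+xz),\quad D(y)=xy-2y^2z^2+2(1+xz)^2+xz^2-(1+xz);$$
* $\operatorname{kod}=2$ for $A=\mathbb C[s,v,z]/(s^2z-(v^2-1))$ with $D(z)=1$ and
$$D(s)=\tfrac12s^3-s^2vz^2+v^3,\quad D(v)=\tfrac12s^2v-sv^2z^2+sz^2+sv^2z.$$

So the set of values is exactly $\{1,2\}$. The second theorem says when the value $1$ occurs. A Riccati equation is $u'=\alpha u^2+\beta u+\gamma$ with $\alpha,\beta,\gamma\in\mathbb C[t]$. With $w=1/u$ it reads $w'=-(\alpha+\beta w+\gamma w^2)$. We say that $u\equiv\infty$ is a solution if $w\equiv0$ is, i.e. if $\alpha=0$. For instance $u'=1$ has the solutions $t+\text{const}$ and $\infty$. We shall see that $u'=t^2-u^2$ has no solution in $\mathbb C(t)\cup\{\infty\}$.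

**Theorem B.** Let $\Gamma=\{u^2=t\}\subset\mathbb A^1_t\times\mathbb P^1_u$.

1. A pair $(X,D)$ with $X=\operatorname{Spec}A_{c,q}$ and $D$ simple has $\operatorname{kod}=1$ if and only if it is isomorphic to
$$\big((\mathbb A^1_t\times\mathbb P^1_u)\setminus\Gamma,\ \lambda(\partial_t+(\alpha u^2+\beta u+\gamma)\partial_u)\big)$$
with $\lambda\in\mathbb C^*$ and $\alpha,\beta,\gamma\in\mathbb C[t]$, where the Riccati equation $u'=\alpha u^2+\beta u+\gamma$ has no solution in $\mathbb C(t)\cup\{\infty\}$.
2. $A_{c,q}$ has a simple derivation with $\operatorname{kod}=1$ if and only if $A_{c,q}\cong\mathbb C[x,y,z]/(x^2z-y^2+x)$, and this holds if and only if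

 $(*)$ $c=c_0(x-x_1)^2$, $\deg_yq=2$, $q(x_1,y)$ has a double root $\beta_1$, and $\partial_xq(x_1,\beta_1)\neq0$.

 For all other pairs every simple derivation has $\operatorname{kod}=2$.

## 2. Blow-ups, tangency, and the structure theorems by Kodaira dimension

These facts are taken from Brunella, *Birational Geometry of Foliations*.

* (F1) Seidenberg: non-reduced singularities are eliminated by blowing up (infinitely near) singular points.
* (F2) Let $b$ be the blow-up of a point of a reduced foliation, with exceptional curve $E$. The new foliation is reduced, $E$ is invariant, and $K_{\hat{\mathcal G}}=b^*K_{\mathcal G}+\epsilon E$, with $\epsilon=1$ at a regular point and $\epsilon=0$ at a singular point. This also holds for divisors: $-\operatorname{div}_{\hat{\mathcal G}}(V)=b^*(-\operatorname{div}_{\mathcal G}(V))+\epsilon E$. For example, $\partial_y$ becomes $x^{-1}\partial_{y'}$ under $y=xy'$.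
* (F2′) For a birational morphism of smooth surfaces, each exceptional curve over a regular point $p$ of a foliation is invariant for the lifted foliation: a local first integral vanishing at $p$ pulls back to a first integral vanishing on that curve.
* (F3) For a compact non-invariant curve $C$, $K_{\mathcal G}\cdot C=\operatorname{tang}(\mathcal G,C)-C^2$ with $\operatorname{tang}\ge0$. For smooth $C$, $\operatorname{tang}=0$ if and only if $\mathcal G$ is regular along $C$ and everywhere transverse to $C$. The local contribution at a point is $\dim\mathcal O/(h,v(h))$, with $h$ an equation of $C$ and $v$ a generator. For $v=\partial_x$ and $h=y-x^2$ at the origin it is $\dim\mathcal O/(y-x^2,-2x)=1$.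

A pseudoeffective divisor $K$ on a smooth projective surface has a unique Zariski decomposition $K=P+N$: $P$ is a nef $\mathbb Q$-divisor, $N\ge0$ is a $\mathbb Q$-divisor whose components have negative definite intersection matrix, and $P$ is orthogonal to each component of $N$. On the blow-up $b$ of $\mathbb P^2$ at a point, $K=b^*L+E$ has $P=b^*L$ and $N=E$.

A Hilbert modular foliation is the foliation induced by one of the two projections on a projective normal compactification $Z^*$ of $Z=(\mathbb H\times\mathbb H)/\Lambda$. Here $Z^*\setminus Z$ is finite (the cusps, possibly none), and $\Lambda\subset PSL_2(\mathbb R)^2$ is an irreducible lattice; in particular it is discrete with dense projection to each factor. The standard example is $\Lambda=PSL_2(\mathbb Z[\sqrt2])$, embedded by the two real embeddings of $\mathbb Q(\sqrt2)$. A reduced foliation is relatively minimal if no $(-1)$-curve can be contracted with a reduced foliation as the result.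

**Theorem (McQuillan, *Canonical models of foliations*, Pure Appl. Math. Q. 4 (2008); Brunella, op. cit., Ch. 8–9).** Let $\mathcal G$ be a reduced foliation on a smooth projective surface.

* (M$-\infty$) If $\operatorname{kod}=-\infty$, then $\mathcal G$ is birational to a rational fibration or to a Hilbert modular foliation.
* (M0) Every reduced foliation admits a birational *morphism* onto a relatively minimal reduced one, again on a smooth projective surface. If $\mathcal G$ is relatively minimal and $K_{\mathcal G}=P+N$ is pseudoeffective, then $N$ is supported on invariant curves and its coefficients lie in $[0,1)$. If moreover $\operatorname{kod}=0$, then $P\equiv0$.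
* (M1) If $\operatorname{kod}=1$, then after blowing up there is a fibration with connected fibres such that either $\mathcal G$ is this fibration, or the general fibre has genus $0$ (Riccati) or $1$ (turbulent) and is everywhere transverse to $\mathcal G$.

For a Riccati example take $\partial_t+(t^2-u^2)\partial_u$ on $\mathbb A^1_t\times\mathbb P^1_u$. For a turbulent one take $\partial_t+\partial_e$ on $\mathbb P^1_t\times E$, with $E$ elliptic and $\partial_e$ invariant: it is transverse to $\{t\}\times E$ for $t\ne\infty$.

Finally, a fact of algebra. **In a Noetherian $\mathbb Q$-algebra the minimal primes over a $D$-stable ideal $I$ are $D$-stable.** First, $\sqrt I$ is stable: if $f^n\in I$, then $D^n(f^n)=n!\,(Df)^n+f\cdot(\dots)\in I$, so $(Df)^n\in\sqrt I$. Next, let $\mathfrak p$ be a minimal prime and let $b\notin\mathfrak p$ lie in all other minimal primes. For $a\in\mathfrak p$ we have $ab\in\sqrt I$, so $D(a)b+aD(b)\in\mathfrak p$, hence $D(a)\in\mathfrak p$. On an affine surface, then, $D$ is simple as soon as it has no stable maximal ideal and no invariant curve.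

## 3. Smoothness, lines and units on $X$

Since $q$ is quasi-monic, $\gcd(c,q)=1$: a common factor would lie in $\mathbb C[x]$ and divide the constant leading coefficient. So $F:=cz-q$ is primitive and linear in $z$, hence irreducible. Thus $A$ is a domain, $A\subset\mathbb C[x,1/c][y]$, $\mathbb C(X)=\mathbb C(x,y)$, and $X$ is rational.

* (P1) If $c(a)\ne0$, then $\ell_a=\{x=a\}\cong\mathbb A^1$ with coordinate $y$. For a root $x_i$ of $c$, the scheme $\{x=x_i\}$ is $\operatorname{Spec}\mathbb C[y,z]/(q(x_i,y))$: a non-empty disjoint union of lines, with the multiplicities of the roots of $q(x_i,\cdot)$.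
* (P2) $A\cap\mathbb C(x)=\mathbb C[x]$ and $A^*=\mathbb C^*$. Indeed $A\cap\mathbb C(x)\subset\mathbb C[x,1/c]$. If $h\in A\cap\mathbb C(x)$ had a pole of order $e>0$ at a root $x_i$, then $h(x-x_i)^e=g$ with $g$ regular and nonzero at $x_i$. Evaluating at a point of $X$ over $x_i$ gives $0=g(x_i)\neq0$. A unit of $A$ is a unit of $\mathbb C[x,1/c][y]$, so lies in $\mathbb C(x)$. It and its inverse are then in $\mathbb C[x]$.

Now let $D$ be simple on $A$.

* (P3) If $D(x)\in\mathbb C[x]$, then $D(x)\in\mathbb C^*$. Otherwise $D(x)$ vanishes at some $x_0$, and $(x-x_0)A$ is stable, nonzero and proper.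
* (P4) $D$ has no nonconstant rational first integral: its level curves through general points of $X$ would be invariant.

**$X$ is smooth.** Write $x_1,x_2,x_3$ for $x,y,z$. Lift $D$ to a derivation $\delta$ of $\mathbb C[x,y,z]$; then $\delta F=GF$. With $F_i=\partial_iF$, applying $\partial_i$ gives
$$\delta F_i+\sum_j\partial_i(\delta x_j)F_j=(\partial_iG)F+GF_i .$$
So $\delta F_i\in(F,F_1,F_2,F_3)$, and the ideal of $A$ generated by the $F_i$ is $D$-stable. It contains $F_3=c(x)\neq0$, so it equals $A$. By the Jacobian criterion $X$ is smooth.

Hence $D$ generates $T_{\mathcal F}$ on all of $X$, $\mathcal F$ is regular there, and no curve in $X$ is invariant. Non-reduced singularities of $\overline{\mathcal F}$ therefore lie on the boundary. By (F1), after blowing up over the boundary, **we may assume that $\overline{\mathcal F}$ is reduced on $\overline X$**.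

**Lemma 1.** Let $(Y,\mathcal G)$ be a smooth projective surface with reduced foliation, birational to $(\overline X,\overline{\mathcal F})$. Let $\varphi:X\dashrightarrow Y$ be the induced map and $\Sigma_\varphi\subset X$ its finite indeterminacy set. Then $\varphi:X\setminus\Sigma_\varphi\to Y$ is an open immersion, and its image meets no $\mathcal G$-invariant curve.

*Proof.* Suppose a curve $B\subset X$ were contracted. On a common blow-up of $\overline X$ and $Y$ its strict transform would be exceptional over $Y$, hence invariant by (F2), since $\mathcal G$ is reduced. So $B$ would be $\mathcal F$-invariant, which is impossible. Thus $\varphi|_{X\setminus\Sigma_\varphi}$ is birational and quasi-finite with normal target, hence an open immersion by Zariski's Main Theorem. An invariant curve meeting the image would give an invariant curve in $X$. $\square$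

## 4. The projection $x$ as base of a Riccati foliation, and why it fails

By (1), $K_{\overline{\mathcal F}}\sim-\operatorname{div}(D)$ is supported on the boundary. The example $\partial_x$ on $\mathbb A^2$ shows that the absence of zeros on the affine part does not control the sign of $K$. So let us look for special derivations that can be computed.

If $D(x)=0$, then $x$ is a first integral and $D$ is not simple. The next candidate is a foliation transverse to the closures of the general lines $\ell_a$, a Riccati foliation over the $x$-line. Transversality makes $D(x)$ nonvanishing on general $\ell_a$. As a polynomial in $y$ it then has degree $0$, so $D(x)\in\mathbb C(x)\cap A=\mathbb C[x]$, and $D(x)\in\mathbb C^*$ by (P3).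

*On $S$* this fails at once. Applying $D$ to $x+x^2z=y^2$ gives $D(x)(1+2xz)+x^2D(z)=2yD(y)$. At $x=y=0$ this says $D(x)=0$. The double fibre is the obstruction.

*On $W$* the fibre over $s=0$ is reduced, so this obstruction disappears. After scaling, $D(s)=1$. Transversality at $v=\infty$ means $D(v)=\alpha v^2+\beta v+\gamma$ with $\alpha,\beta,\gamma\in\mathbb C[s,1/s]$. Near the lines $v=\pm1$ we have $v=\pm\sqrt{1+s^2z}$, which maps $\mathbb C[W]$ into $\mathbb C[z][[s]]$ in two ways. From $2vD(v)=D(s^2z)=2sz+s^2D(z)$ we get $D(v)\equiv\pm sz$ modulo $s^2$ on the two branches. Subtracting the branches of $\alpha v^2+\beta v+\gamma$ gives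
$$2\beta\sqrt{1+s^2z}\equiv2sz\pmod{s^2}.$$
The coefficient of $z^0$ gives $\beta\in s^2\mathbb C[[s]]$, so the left side is $\equiv0$, a contradiction. The two reduced lines over $s=0$ are the obstruction. Lemma 4 below states it in general: if a fibre has a non-invariant component of multiplicity $1$, then all its other components are invariant.

The way out is to take another function as base. On $S$ this will be $z$.

## 5. The surface $x^2z=y^2-x$ as the complement of a bisection: $\operatorname{kod}=1$

**Lemma 2.** $S\cong(\mathbb A^1_t\times\mathbb P^1_u)\setminus\Gamma$ via $t=z$, $u=y/x$.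

*Proof.* On $S$ we have $y^2=x(1+xz)$, so $\Phi(x,y,z)=(z,[y:x])=(z,[1+xz:y])$ is a morphism: if $x=y=0$, the second expression is $[1:0]$. It avoids $\Gamma$. Indeed, if $x\ne0$, then $u^2-t=(y^2-x^2z)/x^2=1/x$; if $x=0$, then $y=0$ and $u=\infty$. With $u=U_0/U_1$ and $Q=U_0^2-tU_1^2$, the inverse is
$$x=U_1^2/Q,\qquad y=U_0U_1/Q,\qquad z=t .$$
These are regular off $\Gamma$ and satisfy $x^2z-y^2+x=U_1^2(tU_1^2-U_0^2+Q)/Q^2=0$. They invert $\Phi$ where $x\neq0$, hence everywhere, by density. $\square$

Take
$$D=\partial_t+(t^2-u^2)\partial_u .$$
With $w=1/u$ we get $D(w)=-w^2(t^2-w^{-2})=1-t^2w^2$, so $D$ is regular on $\mathbb A^1\times\mathbb P^1$, hence on $S$. Use $x=1/(u^2-t)$, $y=xu$ and $xu^2=uy=1+xz$. Then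
$$D(x)=-x^2\big(2u(z^2-u^2)-1\big)=x^2-2xyz^2+2y(1+xz),$$
since $x^2u=xy$ and $x^2u^3=(xu)(xu^2)=y(1+xz)$. Also
$$D(y)=uD(x)+x(z^2-u^2)=xy-2y^2z^2+2(1+xz)^2+xz^2-(1+xz).$$
These are the formulas of Theorem A.

**Step 1: invariant curves are rational solutions.** Since $D(z)=1$, there is no stable maximal ideal. Let $C\subset\mathbb A^1_t\times\mathbb P^1$ be the closure of an invariant curve of $S$. It is invariant under the nowhere zero field $D$. Near each of its points it is a level set of a local first integral with nonvanishing differential, so $C$ is smooth. As $D(t)=1$, the map $t:C\to\mathbb A^1$ is étale. It is proper, because $C$ is closed in $\mathbb A^1\times\mathbb P^1$. So it is finite étale, and as $\mathbb A^1$ is simply connected it is an isomorphism. Hence $C$ is the graph of a solution $u\in\mathbb C(t)\cup\{\infty\}$ of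
$$u'+u^2=t^2. \tag{2}$$
The solution $\infty$ is excluded, since $D(w)=1$ at $w=0$.

**Step 2: (2) has no rational solution, so $D$ is simple.** At a pole, $w=1/u$ satisfies $w'=1-t^2w^2=1$, so all finite poles are simple with residue $1$. If $u\sim\varepsilon t^k$ at infinity, comparing degrees in (2) gives $k=1$, $\varepsilon^2=1$. So
$$u=\varepsilon t+\kappa_0+\sum_{i=1}^M\frac1{t-a_i},\qquad\varepsilon=\pm1 .$$
The coefficient of $t$ in $u'+u^2-t^2$ at infinity is $2\varepsilon\kappa_0$, so $\kappa_0=0$. The constant term is then $\varepsilon+2\varepsilon M$, so $M=-\frac12$, which is impossible.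

**Step 3: the Kodaira dimension.** Complete $\mathbb A^1\times\mathbb P^1$ to a Hirzebruch surface $Y_0\to\mathbb P^1$ by the chart $\sigma=1/t$, $\theta=\sigma u\in\mathbb P^1$. From $D(\sigma)=-\sigma^2$ and $D(\theta)=-\sigma\theta+\sigma^{-1}(1-\theta^2)$,
$$\sigma D=-\sigma^3\partial_\sigma+(1-\theta^2-\sigma^2\theta)\partial_\theta .$$
With $\omega=1/\theta$, $\sigma D(\omega)=1-\omega^2+\sigma^2\omega\ne0$ at $\omega=0$. On $\sigma=0$ the zeros of $\sigma D$ are $\theta=\pm1$, with eigenvalues $0$ and $\mp2$: saddle-nodes, which are reduced. On $\mathbb A^1\times\mathbb P^1$ there are no singularities. So the foliation $\mathcal G_0$ on $Y_0$ is reduced. Let $f_\infty=\{\sigma=0\}$. Since $\sigma D$ generates $T_{\mathcal G_0}$ near $f_\infty$,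
$$\operatorname{div}_{\mathcal G_0}(D)=-f_\infty,\qquad K_{\mathcal G_0}=\mathcal O(f_\infty).\tag{3}$$
As $f_\infty$ is a fibre of $Y_0\to\mathbb P^1$, $h^0(nK_{\mathcal G_0})=h^0(\mathbb P^1,\mathcal O(n))=n+1$. So $\operatorname{kod}=1$. $\square$

## 6. A double cover ramified along a non-invariant curve: $\operatorname{kod}=2$

Pulling a foliation back by a cover ramified along a non-invariant curve creates a pole of the lifted field along the ramification. This can make $K$ larger.

**Lemma 3.** Let $g:Y''\to Y$ be a generically finite surjective morphism of smooth projective surfaces, $\mathcal G$ reduced on $Y$, $\mathcal G''=g^*\mathcal G$, $V$ a rational vector field tangent to $\mathcal G$ and $V''$ its lift. Then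
$$-\operatorname{div}_{\mathcal G''}(V'')\ \ge\ g^*(-\operatorname{div}_{\mathcal G}(V)).$$
If a curve $E\subset Y''$ dominates a non-invariant curve $C$ with ramification index $n$, then $\operatorname{ord}_E(V'')=n\operatorname{ord}_C(V)+1-n$.

*Proof.* Let $E$ be a prime divisor of $Y''$. Since $\mathbb C(Y'')/\mathbb C(Y)$ is finite, $\operatorname{ord}_E$ restricts to a multiple of a divisorial valuation of $\mathbb C(Y)$. After finitely many point blow-ups $b:\hat Y\to Y$ its centre is a curve $E_0$, and the restriction is $n\operatorname{ord}_{E_0}$. Let $\hat{\mathcal G}$ be the lift of $\mathcal G$ to $\hat Y$. By (F2), $-\operatorname{div}_{\hat{\mathcal G}}(V)\ge b^*(-\operatorname{div}_{\mathcal G}(V))$.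

At a general point of $E_0$ there are coordinates with $E_0=\{\xi_0=0\}$ and $\hat{\mathcal G}$ generated by $\partial_{\eta_0}$ (if $E_0$ is invariant) or by $\partial_{\xi_0}$ (if not). At a general point of $E$, the function $\xi_0$ pulls back to a unit times an $n$-th power of an equation of $E$, and $E\to E_0$ is étale. Absorbing an $n$-th root of the unit, we get $(\xi_0,\eta_0)=(\xi^n,\eta)$. The lifts of the generators are $\partial_\eta$, of order $0$ along $E$, and $\frac1n\xi^{1-n}\partial_\xi$, of order $1-n\le0$. So
$$-\operatorname{ord}_E(V'')\ \ge\ -n\operatorname{ord}_{E_0}(V)\ \ge\ \text{the coefficient of }E\text{ in }g^*(-\operatorname{div}_{\mathcal G}V).$$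
The last assertion is the case $E_0=C$, non-invariant. $\square$

The computation also shows that a curve $E$ dominating a non-invariant curve is itself non-invariant, since $\mathcal G''$ is generated by $\partial_\xi$ there. We use this again in Section 12.

**Step 1: lifting $D$ to $W$.** Let $p:W\to S$, $p(s,v,z)=(s^2,sv,z)$. It lands in $S$, because $s^4z-s^2v^2+s^2=s^2(s^2z-v^2+1)=0$. Here $u=v/s$ and $s^2=x=1/(u^2-z)$. The derivation $D$ of Section 5 extends uniquely to $\mathbb C(W)$. Using $1+s^2z=v^2$,
$$D(s)=\frac{D(x)}{2s}=\frac{s^4-2s^3vz^2+2sv\cdot v^2}{2s}=\tfrac12s^3-s^2vz^2+v^3,$$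
$$D(v)=\frac vsD(s)+s(z^2-u^2)=\tfrac12s^2v-sv^2z^2+sz^2+\frac{v^4-v^2}{s},\qquad\frac{v^4-v^2}s=sv^2z .$$
These are the formulas of Theorem A. Since $s,v,z$ are sent into $\mathbb C[W]$, $D$ is a derivation of $\mathbb C[W]$. One can also check directly that
$$D(v^2-s^2z)=s^2(v^2-s^2z-1)+2svz^2(1+s^2z-v^2)=0\quad\text{on }W.$$

**Step 2: $D$ is simple on $\mathbb C[W]$.** There is no stable maximal ideal, since $D(z)=1$. The map $p$ is dominant and quasi-finite (over $x\ne0$ there are two points; over $x=0$ one has $s=0$, $v=\pm1$), and $p^*$ commutes with $D$. The preimage under $p^*$ of the ideal of an invariant curve would be a stable prime, the ideal of a curve in $S$. There is none.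

**Step 3: the Kodaira dimension.** Resolve the normalization of $Y_0$ in $\mathbb C(W)$ and apply (F1). This gives a smooth projective model $Y''$ of $W$ with a degree $2$ morphism $g:Y''\to Y_0$ such that $\mathcal G''=g^*\mathcal G_0$ is reduced. Since $\mathbb C(W)=\mathbb C(z,u)\big((u^2-z)^{-1/2}\big)$, there is a curve $\Gamma''\subset Y''$ over the closure of $\Gamma$ with ramification index $2$. On $\Gamma$ we have $z=u^2$ and $D(u^2-z)=2u(u^4-u^2)-1\not\equiv0$, so $\Gamma$ is not invariant. By (3), $\operatorname{ord}_\Gamma(D)=0$. Lemma 3 gives $\operatorname{ord}_{\Gamma''}(D)=2\cdot0+1-2=-1$ and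
$$K_{\mathcal G''}\sim-\operatorname{div}_{\mathcal G''}(D)\ \ge\ f''+\Gamma'',\qquad f''=g^*f_\infty .$$
Here $f''$ is a fibre of $\psi=z\circ g:Y''\to\mathbb P^1$. The generic fibre of $\psi$ completes the conic $v^2-zs^2=1$, which has the rational point $(s,v)=(0,1)$, so it is a $\mathbb P^1$ over $\mathbb C(z)$. The curve $\Gamma''$ dominates the base.

*$f''+\Gamma''$ is big.* Let $H$ be ample. For $m\gg0$ the divisor $m\Gamma''-H$ has non-negative degree on the generic fibre, so it has a nonzero section there. This extends to a rational section on $Y''$ with only vertical poles, and these are bounded by a sum of fibres, all of which are linearly equivalent. Hence $m\Gamma''+Mf''\sim H+(\text{effective})$ for some $M\ge0$. So $f''+\Gamma''$, and with it $K_{\mathcal G''}$, is big: $\operatorname{kod}=2$. $\square$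

## 7. Hilbert modular foliations contain no general line: $\operatorname{kod}\neq-\infty$

To rule out the values $-\infty$ and $0$ for all $D$, we use Lemma 1: the general lines $\ell_a\cong\mathbb C$ embed into any reduced model and avoid its invariant curves. Suppose $\operatorname{kod}=-\infty$. A rational fibration is excluded by (P4). So by (M$-\infty$) $\mathcal F$ is birational to a Hilbert modular foliation. Say its leaves are $z_1=\text{const}$ in $\mathbb H\times\mathbb H$.

**Step 1: both projections of $\Lambda$ are injective.** This makes fixed points isolated. The kernel of one projection is a discrete subgroup of the other factor. It is normalized by the projection of $\Lambda$ to that factor, which is dense. The normalizer of a closed subgroup is closed, so it is normal in $PSL_2(\mathbb R)$. A discrete normal subgroup of a connected group is central, and $PSL_2(\mathbb R)$ has trivial centre. So the kernel is trivial.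

**Step 2: a good model.** Let $Z^\circ\subset Z$ be the image of the points with trivial stabilizer. A nontrivial $\gamma=(\gamma_1,\gamma_2)\in\Lambda$ has $\gamma_1,\gamma_2\ne1$, each with at most one fixed point in $\mathbb H$. So $\gamma$ has at most one fixed point, stabilizers are finite, and points with nontrivial stabilizer are isolated. At such a point $Z$ is singular. Indeed, locally $Z$ is the quotient of a ball $\mathbb B$ by a nontrivial finite group $I$ acting freely off the centre. If the quotient were smooth, its punctured neighbourhood would be simply connected with a connected cover of degree $|I|>1$. So $Z\setminus Z^\circ=\operatorname{Sing}Z$, which is finite since $Z^*$ is a normal projective surface, and $Z^*\setminus Z^\circ$ is finite. On $Z^\circ$ the surface is smooth and the foliation regular. So there is a resolution $Y\to Z^*$, an isomorphism over $Z^\circ$, on which the foliation $\mathcal G$ is reduced.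

**Step 3: curves of $Y$ over $\operatorname{Sing}Z$ are invariant.** Let $z_1$ be a local coordinate of the first factor centred at the fixed point and $I$ the stabilizer. The function $\prod_{g\in I}g^*z_1$ is $I$-invariant and descends to a nonconstant local first integral vanishing at the point. Its pull-back vanishes on the curve, so the curve is invariant.

**Step 4: curves of $Y$ over cusps are invariant.** Suppose $E$ over a cusp is not invariant. Near a general point of $E$, $\mathcal G$ is regular and transverse to $E$, and no other exceptional curve is present. Through each nearby point $0\in E$ there is a local leaf, a disc $\mathbb D$, with $\mathbb D\setminus\{0\}$ mapping into $Z^\circ$. There are uncountably many such discs. A leaf of $Z^\circ$ contains only countably many of the punctured discs, since they are disjoint open subsets of the leaf. For all but countably many $\zeta\in\mathbb H$ the stabilizer of $\{\zeta\}\times\mathbb H$ in $\Lambda$ is trivial, since $\Lambda$ is countable and each $\gamma_1\ne1$ has at most one fixed point. So we may choose $\mathbb D$ with $\mathbb D\setminus\{0\}$ in the image of such a $\{\zeta\}\times\mathbb H$.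 This slice embeds into $Z^\circ$, so we get a holomorphic injection $\mathbb D\setminus\{0\}\to\mathbb H$. As $\mathbb H$ is a bounded domain up to isomorphism, Riemann's theorem extends it across $0$. By the open mapping theorem the extension takes values in $\mathbb H$. So the limit at $0$ in $Z^*$ lies in $Z$ and is not a cusp: a contradiction.

**Step 5: Liouville.** By Lemma 1, $\varphi(X\setminus\Sigma_\varphi)$ avoids all these curves. For general $a$, the line $\ell_a$ avoids $\Sigma_\varphi$, and $\varphi(\ell_a)$ avoids any given finite set, since $\varphi$ is injective. So $\varphi$ maps $\ell_a\cong\mathbb C$ injectively into $Z^\circ$. As $\mathbb C$ is simply connected, this lifts to the covering of $Z^\circ$ by an open subset of $\mathbb H\times\mathbb H$. By Liouville the lift is constant, a contradiction. $\square$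

## 8. Holomorphic vector fields on a rational surface: $\operatorname{kod}\neq0$

Suppose $\operatorname{kod}=0$.

**Step 1: $D$ is holomorphic on a projective model.** Let $\overline X\to Y$ be the morphism of (M0) to a relatively minimal reduced model $(Y,\mathcal G)$. Because it is a morphism, $\Sigma_\varphi=\emptyset$ and $\varphi:X\to Y$ is an open immersion. Write $K_{\mathcal G}=P+N$ with $P\equiv0$, and choose $n\ge1$ with $nN$ integral. As $Y$ is rational, the numerically trivial class $nP=nK_{\mathcal G}-nN$ is trivial. So there is $\sigma\in H^0(Y,K_{\mathcal G}^{\otimes n})$ with $\operatorname{div}\sigma=nN$. Put $h=\sigma(D^{\otimes n})\in\mathbb C(Y)$. Then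
$$\operatorname{div}h=nN+n\operatorname{div}_{\mathcal G}(D).$$
On $\varphi(X)$ both terms vanish: $N$ is supported on invariant curves, which miss $\varphi(X)$, and $D$ generates $T_{\mathcal F}$ on $X$. So $h\in A^*=\mathbb C^*$ and $\operatorname{div}_{\mathcal G}(D)=-N$. Hence $N$ is integral with coefficients in $[0,1)$, that is, $N=0$. So $D$ generates $T_{\mathcal G}$; in particular it is a holomorphic vector field on $Y$.

**Step 2: a two-dimensional commutative group with an open orbit.** The connected group $\operatorname{Aut}^0(Y)$ acts trivially on the discrete group $\operatorname{Pic}Y$. So it preserves a very ample class and is a closed subgroup of some $PGL_N$. Let $H$ be the Zariski closure of $\exp(\mathbb CD)$. It is a connected commutative linear group, so $H=T\times U$ with $T$ a torus and $U$ a vector group. The image of $\exp(\mathbb CD)$ in $U$ is a linear subspace of dimension $\le1$ and is dense, so $\dim U\le1$. Functions in $\mathbb C(Y)^H$ are killed by $D$, hence constant by (P4). By Rosenlicht's theorem $H$ has a dense orbit $O$. As $H$ is commutative, the stabilizer of a point of $O$ fixes all of $O$, hence all of $Y$,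 so it is trivial. Thus $O\cong H$, $\dim H=2$, and $H\cong\mathbb G_m^2$ or $\mathbb G_a\times\mathbb G_m$.

**Step 3: the lines.** The finitely many curves in $Y\setminus O$ are stable under the connected group $H$, hence invariant, so $\varphi(X)$ avoids them. For general $a$, $\varphi(\ell_a)$ also avoids the finitely many other points of $Y\setminus O$. So $\varphi(\ell_a)\subset O\cong H$.

If $H\cong\mathbb G_m^2$, every morphism $\mathbb A^1\to H$ is constant, but $\varphi|_{\ell_a}$ is injective: a contradiction.

If $H\cong\mathbb G_a\times\mathbb G_m$, let $\mathsf m$ be the coordinate of $\mathbb G_m$. Since $\exp(\mathbb CD)$ acts on $O\cong H$ by translations, $D(\mathsf m)=\beta\mathsf m$ with $\beta\in\mathbb C$, and $\beta\neq0$ since $\exp(\mathbb CD)$ is dense. The function $\mathsf m\circ\varphi$ is constant on general $\ell_a$, so $\mathsf m\in\mathbb C(x)\setminus\mathbb C$. Hence $D(x)=\beta\mathsf m/\mathsf m'\in\mathbb C(x)\cap A=\mathbb C[x]$, and $D(x)=\kappa\in\mathbb C^*$ by (P3). So $\mathsf m'/\mathsf m=\beta/\kappa$ is a nonzero constant. But $\mathsf m'/\mathsf m\to0$ as $x\to\infty$ for every rational function $\mathsf m$,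 a contradiction. $\square$

With Sections 5 and 6 this proves Theorem A.

## 9. The fibration of a $\operatorname{kod}=1$ foliation is a morphism on $\overline X$

From here to the end of Section 14, $D$ is simple with $\operatorname{kod}=1$ and $\overline{\mathcal F}$ is reduced on $\overline X$. By (P4), $\mathcal F$ is not a fibration. So by (M1) there are blow-ups $\rho:\widehat X\to\overline X$ and a fibration $\pi:\widehat X\to\mathbb P^1$ (the base is rational by Lüroth) whose general fibre $f$ is connected of genus $g\in\{0,1\}$ and transverse to the lifted foliation $\widehat{\mathcal F}$, which is reduced by (F2).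

The purpose of this section is to show that **$\pi$ is already a morphism on $\overline X$, and $K_{\overline{\mathcal F}}=P+N$ with $P\equiv\nu f$, $\nu>0$, and $N\ge0$ vertical.**

**Step 1: on $\widehat X$.** Let $K_{\widehat{\mathcal F}}=\widehat P+\widehat N$ be the Zariski decomposition. By (F3), $K_{\widehat{\mathcal F}}\cdot f=0-f^2=0$. Since $f$ and $\widehat P$ are nef and $\widehat N\ge0$, we get $\widehat P\cdot f=\widehat N\cdot f=0$. Also $\widehat P^2=0$, since otherwise $\widehat P$ and then $K_{\widehat{\mathcal F}}$ would be big. By the Hodge index theorem $\widehat P\equiv\nu f$ with $\nu\ge0$.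

Suppose $\nu=0$. Let $M\ge0$ with $M\sim nK_{\widehat{\mathcal F}}$; then $M\equiv n\widehat N$. Split $M=M'+M''$ with $M'$ supported on $\operatorname{Supp}\widehat N$ and $M''$ without components there. For each component $N_i$ of $\widehat N$, $(M'-n\widehat N)\cdot N_i=-M''\cdot N_i\le0$. By negative definiteness $M'-n\widehat N\ge0$. Then $(M'-n\widehat N)+M''$ is effective and $\equiv0$, so it is $0$, and $M=n\widehat N$. Thus $h^0(nK_{\widehat{\mathcal F}})\le1$ for all $n$, contradicting $\operatorname{kod}=1$. So $\nu>0$.

**Step 2: descent to $\overline X$.** By (F2), $K_{\widehat{\mathcal F}}=\rho^*K_{\overline{\mathcal F}}+E'$ with $E'\ge0$ exceptional. Let $K_{\overline{\mathcal F}}=P+N$ be the Zariski decomposition. Then $\rho^*P+(\rho^*N+E')$ is the Zariski decomposition on $\widehat X$. Indeed, $\rho^*P$ is nef and orthogonal to all components of $\rho^*N+E'$, and these span a sublattice of $\rho^*\langle\operatorname{Supp}N\rangle\oplus\langle\text{exceptional curves}\rangle$, an orthogonal sum of negative definite lattices. By uniqueness $\widehat P=\rho^*P$, so $\nu f\cdot E=0$ for every $\rho$-exceptional $E$. Hence $\pi$ contracts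 the (connected) fibres of $\rho$ and factors through $\overline X$. General fibres do not meet the exceptional curves, so they are still transverse to $\overline{\mathcal F}$. Finally $P\equiv\nu f$, and $\widehat N\cdot f=0$ gives $N\cdot f=0$: $N$ is vertical.

From now on $\pi:\overline X\to\mathbb P^1$.

## 10. Fibres with a non-invariant component of multiplicity one

**Lemma 4.** Let $V$ be a smooth projective surface with a fibration over a smooth curve whose general fibre has genus $g\in\{0,1\}$ and is transverse to a foliation $\mathcal G$. Suppose the fibre over $b$ has a non-invariant component $B$ of multiplicity $1$. Then near $b$ there is a birational morphism $V\to V'$ over the base, contracting exactly the other components of the fibre over $b$, such that $V'$ is smooth over the base at $b$ and the induced foliation is regular and transverse to the fibre over $b$. All components other than $B$ are $\mathcal G$-invariant. In particular $B$ is the unique non-invariant component.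

*Proof for $g=0$.* Let $F=\sum m_iE_i$ be the fibre, and suppose it is reducible. Since $K_V\cdot F=-2$ and all $E_i^2<0$, it contains a $(-1)$-curve. If $B$ were the only one, the other components would have $K_V\cdot E_i\ge0$, and $-2=K_V\cdot F\ge m_BK_V\cdot B=-1$, a contradiction. So a $(-1)$-curve other than $B$ can be contracted. The image of $B$ is still non-invariant of multiplicity $1$. Repeating, we reach $V'$ with irreducible fibre $B'$ of multiplicity $1$: smooth rational, $B'^2=0$, non-invariant. By (F3), $\operatorname{tang}(\mathcal G',B')=K_{\mathcal G'}\cdot B'=K_{\mathcal G'}\cdot f=0$. So $\mathcal G'$ is regular along $B'$ and transverse to it. The contracted curves lie over regular points, hence are invariant by (F2′).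

*Proof for $g=1$.* Let $t$ be a coordinate at $b$, $\Delta$ a small disc, and $\Delta^*=\Delta\setminus\{0\}$. Over $\Delta^*$ the fibres are smooth and transverse to $\mathcal G$, so there is a holonomy automorphism $\mathsf M$ of a fibre.

*Trivial holonomy.* At a general point of $B$, $\mathcal G$ is transverse to $B$, and since $B$ has multiplicity $1$, $t$ is a coordinate on the leaves. So, after shrinking $\Delta$, an open set of leaves are sections over all of $\Delta$. Hence $\mathsf M$ is the identity on an open set, and $\mathsf M=\mathrm{id}$.

*The relatively minimal model.* So the topological monodromy is trivial. By Kodaira's table the central fibre of the relatively minimal model $V'$ is of type $_kI_0$: a smooth elliptic curve with multiplicity $k$. All multiplicities in the fibre of $V$ are divisible by $k$, and $B$ has multiplicity $1$, so $k=1$ and $V'|_\Delta\to\Delta$ is smooth. Fibres over $\Delta^*$ are isomorphic by holonomy, so the $j$-invariant is constant and all fibres are isomorphic to one curve $E$. By Fischer–Grauert $V'|_\Delta\cong\Delta\times E$, after shrinking.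

*Extending the foliation.* Over $\Delta^*$ the leaves give a second trivialization, $(t,e)\mapsto(t,\mathsf A(e)+\tau(t))$, in which $e=\text{const}$ are the leaves. Here $\mathsf A$ is a group automorphism of $E$, independent of $t$ by discreteness, and $\tau:\Delta^*\to E$ is holomorphic. A leaf through a general point of $B$ is a holomorphic section over $\Delta$, and so is its image in $V'$. So $\mathsf A(e_0)+\tau(t)$ extends to $t=0$ for some $e_0$, hence $\tau$ extends. Thus $\mathcal G'$ is regular and transverse to the central fibre. The curves contracted by $V\to V'$ are invariant by (F2′), so $B$ is not contracted. As the central fibre of $V'$ is irreducible, $B$ is the only component not contracted. $\square$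

## 11. The lines $\ell_a$ are horizontal, and the base is $\mathbb A^1$ with at most one multiple fibre

**Step 1: general $\ell_a$ is not vertical for $\pi$.** This says in general what Section 4 found by hand. Suppose general $\ell_a$ is vertical. Then a general fibre is the closure of some $\ell_a$, so $g=0$. Moreover $\pi|_X\in\mathbb C(x)$. As $\mathbb C(\pi)$ is algebraically closed in $\mathbb C(X)$ (the fibres are connected), $\pi|_X=\mu(x)$ with $\mu$ Möbius. As in Section 4, $D(x)\in\mathbb C^*$. So all fibres of $x$ on $X$ are reduced: if $x-x_0=(\text{unit})h^m$ with $m\ge2$, then $D(x)$ would vanish on $h=0$. Let $x_0$ be a root of $c$. The components of $\{x=x_0\}$ in $X$ are non-invariant of multiplicity $1$, so by Lemma 4 there is only one. Hence $q(x_0,y)=\kappa(y-\beta)^d$ with $d=\deg_yq\ge2$. By (P1) the fibre has multiplicity $d\ge2$, a contradiction.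

**Step 2: multiplicities.** Let $R=\{b\in\mathbb P^1:\pi^{-1}(b)\cap X=\emptyset\}$. For $b\notin R$ let $m_b$ be the minimal multiplicity in $\pi^{-1}(b)$ of the components meeting $X$, and $B_b$ such a component of multiplicity $m_b$. It is not invariant, and $m_b=1$ for all but finitely many $b$. Let $n=\deg(\pi|_{\ell_a})$ for general $a$. All ramification indices of $\pi|_{\ell_a}$ over $b$ are $\ge m_b$: near a point of $\ell_a\subset X$ over $b$, the function $\pi-b$ is a unit times a product of equations of components with exponents $\ge m_b$. As $\ell_a\cong\mathbb A^1$ maps nonconstantly to $\mathbb P^1\setminus R$, $|R|\le1$.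

**Step 3: $R\neq\emptyset$.** Suppose $R=\emptyset$. Extend $\pi|_{\ell_a}$ to $\mathbb P^1\to\mathbb P^1$; let the point at infinity map to $b_0$ with index $k$. Over $b\ne b_0$ there are at most $n/m_b$ points, and over $b_0$ at most $1+(n-k)/m_{b_0}$. By Riemann–Hurwitz,
$$2n-2\ \ge\ \sum_{b\ne b_0}n\Big(1-\frac1{m_b}\Big)+n-1-\frac{n-k}{m_{b_0}}=n\sum_b\Big(1-\frac1{m_b}\Big)-1+\frac k{m_{b_0}} .$$
Hence $n\delta\ge1+k/m_{b_0}>0$, where $\delta:=2-\sum_b(1-\frac1{m_b})$. So $\delta>0$.

The map $d\pi:T_{\overline{\mathcal F}}\to\pi^*T_{\mathbb P^1}$ is nonzero on general fibres. So it has a vertical zero divisor $Z\ge0$, and $K_{\overline{\mathcal F}}=\pi^*K_{\mathbb P^1}+Z$. Along the non-invariant $B_b$, with $\overline{\mathcal F}$ generated by $\partial_\xi$, $B_b=\{\xi=0\}$ and $\pi-b=(\text{unit})\xi^{m_b}$, the coefficient of $Z$ is $m_b-1$. With $F_b=\pi^*b$, write the part of $Z$ over $b$ as $(1-\frac1{m_b})F_b+\Xi_b$. The coefficient of $B_b$ in $\Xi_b$ is $(m_b-1)-(1-\frac1{m_b})m_b=0$. With $\Xi=\sum_b\Xi_b$,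
$$-\delta f+\Xi\equiv K_{\overline{\mathcal F}}\equiv\nu f+N .$$
So the vertical divisor $N-\Xi$ is $\equiv-(\nu+\delta)f$. It is orthogonal to all fibre components, so by Zariski's lemma its part over $b$ is $\xi_bF_b$, with $\sum_b\xi_b=-(\nu+\delta)<0$. But comparing coefficients of $B_b$ gives $\xi_bm_b=(\text{coefficient of }B_b\text{ in }N)\ge0$ for all $b$, a contradiction.

**Step 4: at most one $m_b\geq2$.** So $R$ is one point. Choose the coordinate with $R=\{\infty\}$: then $\pi$ restricts to a surjective $t:X\to\mathbb A^1$, and $t|_{\ell_a}$ is a polynomial of degree $n$. Riemann–Hurwitz gives $n-1\ge n\sum_b(1-\frac1{m_b})$, so $\sum_b(1-\frac1{m_b})<1$. Each $m_b\ge2$ contributes at least $\frac12$, so at most one occurs, say at $t=0$. Put $m:=m_0\ge1$, with $m_b=1$ for $b\neq0$.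

## 12. The cyclic cover $t=s^m$ and the lifted $\mathbb A^1$-fibration

A base change removes the multiple fibre. After it Lemma 4 applies over all of $\mathbb A^1$.

**Step 1: fibres over $b\neq0$.** By Lemma 4, $X\cap\{t=b\}$ is irreducible and reduced: $B_b$ is non-invariant of multiplicity $1$, and any other component meeting $X$ would also be non-invariant.

**Step 2: the cover.** Let $\tilde X$ be the normalization of $X\times_{\mathbb A^1_t}\mathbb A^1_s$ with $t=s^m$. It is connected since $\mathbb C(t)$ is algebraically closed in $\mathbb C(X)$. Let $V$ be a resolution of the normalization of $\overline X\times_{\mathbb P^1_t}\mathbb P^1_s$, with the lifted foliation, which is transverse to general fibres. Near a general point of $B_0$, $t=(\text{unit})h^m$ with $h$ a local equation of $B_0$. The normalization is given there by $(s/h)^m=\text{unit}$, so it is étale over $\overline X$. Hence components of $V$ over $B_0$ have multiplicity $1$ in $\{s=0\}$ and are non-invariant. By Lemma 4, $\{s=0\}$ has exactly one non-invariant component. A component $B_1\ne B_0$ of $\{t=0\}$ meeting $X$ would be non-invariant, and a curve of $V$ dominating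 it would be non-invariant by the computation in Lemma 3, giving a second one. So $X\cap\{t=0\}\subset B_0$.

Thus on $X$ the fibre $t=0$ is $m$ times a reduced irreducible curve, and near every point of it $t=\epsilon h^m$ with $\epsilon$ a unit. The ring $\mathcal O_X[r]/(r^m-\epsilon)$ is étale over $\mathcal O_X$, hence normal. It contains $s=rh$ and is finite and birational over $\mathcal O_X[s]/(s^m-t)$, so it is the normalization. Away from $t=0$ the cover $s^m=t$ is étale. So **$\tilde X\to X$ is finite étale, Galois with group $\mathbb Z/m$**, and $\tilde X$ is smooth, affine and connected. Choose the resolution $V$ so that $V\supset\tilde X$.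

**Step 3: $\tilde X$ inside a smooth fibration.** Every fibre of $s:\tilde X\to\mathbb A^1$ is non-empty, reduced (over $0$, $s=rh$ with $r$ a unit) and irreducible (over $0$, by uniqueness of the non-invariant component). There is no invariant curve in $\tilde X$, since its image in $X$ would be invariant. So each fibre of $V$ over $s\in\mathbb A^1$ has a non-invariant component of multiplicity $1$. Lemma 4, applied at the finitely many fibres that are not yet smooth and transverse, gives $V|_{\mathbb A^1}\to V'$ with $V'\to\mathbb A^1_s$ smooth and proper and the foliation transverse to all fibres. The contracted curves are invariant, hence disjoint from $\tilde X$. So **$\tilde X\subset V'$ is open**.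

**Step 4: the lifted fibration $\tilde x$.** Let $\tilde B$ be the normalization of $\mathbb A^1_x$ in the algebraic closure of $\mathbb C(x)$ in $\mathbb C(\tilde X)$. As $\tilde X$ is normal, there is an induced morphism $\tilde x:\tilde X\to\tilde B$. A component $C\cong\mathbb A^1$ of a fibre of $x$ is simply connected, so its preimage in $\tilde X$ is $m$ disjoint copies of $C$, permuted simply transitively by $\mathbb Z/m$. General fibres of $\tilde x$ are irreducible, hence single copies of $\mathbb A^1$. So over a general $a$ there are $m$ points of $\tilde B$, permuted simply transitively, and $\tilde B\to\mathbb A^1_x$ is Galois with group $\mathbb Z/m$. The map $\tilde x$ is surjective, because $x$ is and $\mathbb Z/m$ is transitive on the fibres of $\tilde B\to\mathbb A^1_x$.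

**Step 5: a criterion for $m=1$.** *If all fibres of $\tilde x$ are irreducible, then $m=1$ and $\tilde B=\mathbb A^1_x$.* Let $\beta\in\tilde B$ and let $C$ be a component of the fibre of $x$ under $\beta$. After translation some copy $\tilde C$ of $C$ lies over $\beta$. If $\sigma\in\mathbb Z/m$ fixes $\beta$, then $\sigma\tilde C$ also lies over $\beta$. By irreducibility $\sigma\tilde C=\tilde C$, so $\sigma=1$. Hence $\mathbb Z/m$ acts freely on $\tilde B$, and $\tilde B\to\mathbb A^1$ is a connected finite étale cover of a simply connected curve. So $m=1$.

## 13. Genus $1$ is impossible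

Suppose $g=1$. We show that $V'$ is a product, then apply Step 5 of Section 12.

**Step 1: invariants.** Let $\overline V'\to\mathbb P^1_s$ be the relatively minimal smooth completion of $V'$. A loop around $\infty$ is contractible in $\mathbb A^1_s$, so the monodromy at $\infty$ is trivial and the fibre at $\infty$ is $_kI_0$. All fibres have Euler number $0$, so $e(\overline V')=0$. Relative minimality gives $K^2=0$, and Noether's formula gives $\chi(\mathcal O)=0$. The closures of the fibres of $\tilde x$ are rational curves covering $\overline V'$, so $p_g=0$ and $h^1(\mathcal O)=1$.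

**Step 2: a product structure.** Let $\mathrm{alb}:\overline V'\to E_1$ be the Albanese map, surjective onto an elliptic curve with connected fibres. It does not contract general fibres of $s$, otherwise it would factor through $\mathbb P^1$ and be constant. The degree $f\cdot\mathrm{alb}^{-1}(pt)>0$ is constant, so every fibre of $s$ over $\mathbb A^1$, a smooth curve of genus $1$, maps onto $E_1$, and this map is étale. So $(\mathrm{alb},s):V'\to E_1\times\mathbb A^1$ is proper, quasi-finite and étale, i.e. finite étale, and $V'\cong E_2\times\mathbb A^1$ with $E_2\to E_1$ étale. General fibres of $\mathrm{alb}$ are smooth and connected, so their traces on $V'$ are irreducible. These traces are $(\text{fibre of }E_2\to E_1)\times\mathbb A^1$, so $E_2=E_1$.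

**Step 3: contradiction.** The map $\mathrm{alb}$ is constant on general fibres of $\tilde x$, since $\mathbb A^1\to E_1$ is constant. So $\mathrm{alb}|_{\tilde X}=\varepsilon\circ\tilde x$ with $\varepsilon:\tilde B\to E_1$ a dominant morphism. Fibres of $\mathrm{alb}|_{\tilde X}$ are open in $\{e\}\times\mathbb A^1$, hence irreducible or empty. Each is a finite disjoint union of non-empty closed sets $\tilde x^{-1}(\beta)$, $\varepsilon(\beta)=e$, so there is at most one such $\beta$. Thus $\varepsilon$ is injective and all fibres of $\tilde x$ are irreducible. By Step 5 of Section 12, $\tilde B=\mathbb A^1$, which cannot dominate $E_1$: a contradiction.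

## 14. Genus $0$: Picard groups and the normal form

So $g=0$, and $V'\to\mathbb A^1_s$ is a smooth proper family of $\mathbb P^1$'s. By Tsen's theorem it has a section, so it is the projectivization of a rank $2$ bundle on $\mathbb A^1$, which is trivial: $V'\cong\mathbb A^1_s\times\mathbb P^1$ and $\operatorname{Pic}V'=\mathbb Z$ by the fibre degree.

**Step 1: $m=1$.** As $\tilde X$ is affine, $V'\setminus\tilde X$ has pure codimension $1$. It is non-empty, as $V'$ contains complete curves. As $\tilde X$ meets every (irreducible) fibre, $V'\setminus\tilde X$ consists of horizontal curves of degrees $k_j\ge1$. So $\operatorname{Pic}\tilde X=\mathbb Z/(k_j)_j$ is finite.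

The smooth affine curve $\tilde B$ is dominated by a rational surface, hence rational, so $\operatorname{Pic}\tilde B=0$. Let $U\subset\tilde B$ be the preimage of $\{c\ne0\}$. A connected finite étale cover of $\{c\ne0\}\times\mathbb A^1$ comes from one of $\{c\neq0\}$, so $\tilde X_U\cong U\times\mathbb A^1$. Hence $\operatorname{Pic}\tilde X_U=\operatorname{Pic}U=0$, $\mathcal O(\tilde X_U)^*=\mathcal O(U)^*$, and
$$\mathcal O(U)^*\to\bigoplus\mathbb Z[\text{components over }\tilde B\setminus U]\to\operatorname{Pic}\tilde X\to0\tag{4}$$
is exact. Since $\operatorname{Pic}\tilde B=0$, every divisor supported on $\tilde B\setminus U$ is the divisor of an element of $\mathcal O(U)^*$. So the image of the first map is spanned by the fibres $\tilde x^*\beta$, $\beta\in\tilde B\setminus U$, which are non-empty with disjoint supports, hence independent. Therefore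
$$\operatorname{rk}\operatorname{Pic}\tilde X=\sum_{\beta\in\tilde B\setminus U}(\#\text{components over }\beta-1).$$
This is $0$, so all fibres of $\tilde x$ are irreducible, and Step 5 of Section 12 gives $m=1$. Thus $\tilde X=X\subset V'=\mathbb A^1_t\times\mathbb P^1$.

**Step 2: one root, $d=2$, a bisection.** Let $\Gamma'=V'\setminus X$. It is irreducible: two components $\Gamma_1,\Gamma_2$ of degrees $k_1,k_2$ would give a function with divisor $k_2\Gamma_1-k_1\Gamma_2$ on $V'$, a nonconstant unit on $X$, against (P2). Let $k$ be the degree of $\Gamma'$; then $\operatorname{Pic}X=\mathbb Z/k$.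

All fibres of $x$ are irreducible. So with $d=\deg_yq$ we have $q(x_i,y)=\kappa_i(y-\beta_i)^d$ at each of the $r\ge1$ distinct roots $x_i$ of $c$, and the fibre over $x_i$ is $d$ times a line. The sequence (4) for $X$ gives $\operatorname{Pic}X=(\mathbb Z/d)^r$. This is cyclic and $d\ge2$, so $r=1$ and $k=d$.

A smooth hypersurface in $\mathbb A^3$ has $K_X=0$, while $K_{V'}$ has fibre degree $-2$. Restricting to $X$, $-2\equiv0\bmod d$, so $d=2$. Let $x_1$ be the root and $C_0=\{x=x_1\}_{red}\cong\mathbb A^1$.

**Step 3: $\Gamma'\cong\mathbb A^1$.** For general $a$, $t|_{\ell_a}$ is a nonconstant polynomial, hence finite, so $\ell_a$ is closed in $V'$. Let $\mathsf p$ be an indeterminacy point of $x:V'\dashrightarrow\mathbb P^1$. It lies on $\Gamma'$, and near it $x=g_1/h_1$ with $g_1,h_1$ coprime, both vanishing at $\mathsf p$. For general $a$ the curve $\{g_1=ah_1\}$ passes through $\mathsf p$ and does not contain $\Gamma'$, so it lies in the closure $\ell_a$ of $\{x=a\}$. This contradicts $\ell_a\subset X$. So $x:V'\to\mathbb P^1$ is a morphism. It has a pole along $\Gamma'$: otherwise $x\in\mathcal O(V')=\mathbb C[t]$, so $t$ would be algebraic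 over $\mathbb C(x)$ and constant on $\ell_a$, against Step 1 of Section 11.

Complete $V'$ to a smooth projective surface on which $x$ is a morphism. Its general fibre is smooth and is the closure of $\ell_a$, as boundary curves lie in only finitely many fibres or are horizontal; so it is a $\mathbb P^1$. Components of fibres of a $\mathbb P^1$-fibration are smooth rational curves. Hence $\Gamma'$, which lies in the fibre over $\infty$, is smooth and rational. Also $X\setminus C_0\cong\mathbb C^*\times\mathbb A^1$, so Euler characteristics of $V'=(X\setminus C_0)\sqcup C_0\sqcup\Gamma'$ give $2=0+1+\chi(\Gamma')$. As $\Gamma'$ is proper and quasi-finite over $\mathbb A^1_t$, it is affine. A smooth rational affine curve with $\chi=1$ is $\mathbb A^1$.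

**Step 4: $\Gamma'=\Gamma$ in suitable coordinates.** The function $t|_{\Gamma'}$ is a polynomial of degree $k=2$. After translating $t$, $t=w^2$ with $w$ a coordinate on $\Gamma'$. Since $\mathcal O(-\Gamma')\cong\mathcal O(-2)$, there is an exact sequence on $V'$
$$0\to\mathcal O(-1)\to\mathcal O(1)\to\mathcal O(1)|_{\Gamma'}\to0,$$
and $\mathcal O(-1)$ has no cohomology on $\mathbb A^1\times\mathbb P^1$. So we get an isomorphism of $\mathbb C[t]$-modules
$$H^0(V',\mathcal O(1))=\mathbb C[t]^2\ \cong\ H^0(\Gamma',\mathcal O(1))\ \cong\ \mathbb C[w]=\mathbb C[t]w\oplus\mathbb C[t].$$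
The basis $(\sigma_0,\sigma_1)$ of the left side corresponding to $(w,1)$ differs from the standard one by a matrix in $GL_2(\mathbb C[t])$, so $u=\sigma_0/\sigma_1$ is a fibre coordinate, and $u|_{\Gamma'}=w$. So $\Gamma'\subset\{u^2=t\}=\Gamma$. As $\Gamma$ is irreducible, $\Gamma'=\Gamma$. Thus $X\cong V'\setminus\Gamma\cong S$ by Lemma 2.

**Step 5: the form of $D$.** As $D$ has no zeros on $X$ and $\mathcal F$ is transverse to the fibres of $t$, $D(t)$ vanishes nowhere, so $D(t)=\lambda\in A^*=\mathbb C^*$. The foliation on $V'$ is transverse to all fibres, so it is generated by a unique regular field with value $\lambda$ on $t$. On $X$ this field is $D$. So $D=\lambda(\partial_t+h\partial_u)$ is regular on $\mathbb A^1\times\mathbb P^1$. Regularity at $u=\infty$ means $h=\alpha u^2+\beta u+\gamma$ with $\alpha,\beta,\gamma\in\mathbb C[t]$. A solution in $\mathbb C(t)\cup\{\infty\}$ would be an invariant section. It differs from $\Gamma$, which has degree $2$, so it would give an invariant curve in $X$. Hence there is none.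

## 15. The converse, and Theorem B.1

Let $D=\lambda(\partial_t+(\alpha u^2+\beta u+\gamma)\partial_u)$ on $V'=\mathbb A^1_t\times\mathbb P^1$, where the Riccati equation has no solution in $\mathbb C(t)\cup\{\infty\}$. By Lemma 2, $V'\setminus\Gamma\cong S$ is the spectrum of a Danielewski-type algebra, and $D$ is regular on it.

**Step 1: $D$ is simple.** $D(t)=\lambda\ne0$ excludes stable maximal ideals. As in Step 1 of Section 5, the closure in $V'$ of an invariant curve is smooth and finite étale over $\mathbb A^1_t$, hence a section, i.e. a solution in $\mathbb C(t)\cup\{\infty\}$. There is none.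

**Step 2: $\operatorname{kod}=1$.** The foliation is regular on $V'$ and transverse to the fibres of $t$. So there is a reduced model on which $t$ is a morphism and the general fibre $f$ is transverse to the foliation. By (F3), $K\cdot f=0$ there. If $K$ were big, a multiple would be $H+(\text{effective})$ with $H$ ample, and $K\cdot f>0$ as $f$ is nef and nonzero. So $\operatorname{kod}\le1$, and Theorem A gives $\operatorname{kod}=1$.

With Section 14 this proves B.1. It also shows that $A_{c,q}$ has a simple derivation with $\operatorname{kod}=1$ if and only if $A_{c,q}\cong\mathbb C[S]$: necessity is Section 14, and $S$ carries such a derivation by Section 5. It remains to show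
$$A_{c,q}\cong\mathbb C[S]\iff(*).$$

## 16. An intersection form that recognizes $e=2$

**Step 1: reduction to the surfaces $X_e$.** Suppose $X=\operatorname{Spec}A_{c,q}\cong S$. Transport the derivation of Section 5 to $X$. By Section 14, $c=c_0(x-x_1)^e$ with $e=\deg c\ge2$, $\deg_yq=2$ and $q(x_1,y)=\kappa(y-\beta_1)^2$. At a point $(x_1,\beta_1,z)$ the partial derivatives of $cz-q$ are $-\partial_xq(x_1,\beta_1)$, $0$ and $0$ (as $e\ge2$), so smoothness of $X$ gives $\partial_xq(x_1,\beta_1)\ne0$.

Conversely, take such $(c,q)$ with arbitrary $e\ge2$. Translate $x_1$ to $0$ and complete the square in $y$ (the leading coefficient is constant). The double root over $x=0$ moves to $y=0$, and $\partial_xq$ there is unchanged, because $\partial_yq$ vanishes at the double root. Rescaling $z$ we get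
$$X\cong X_e:\ x^ez=y^2-x\,p(x),\qquad p(0)\ne0 .$$
If $e=2$, write $p=p(0)+xp_1$. Then $x^2(z+p_1)=y^2-p(0)x$, and replacing $z+p_1$ by $p(0)z$ and $y$ by $\sqrt{p(0)}\,y$ gives $S$. So $(*)$ implies $A_{c,q}\cong\mathbb C[S]$. For the other direction it remains to show that $X_e\cong S$ implies $e=2$.

**Step 2: the unique double cover.** Let $M=2e-2\ge2$ and
$$\tilde X_e:\ s^Mz=v^2-p(s^2),\qquad(s,v,z)\mapsto(s^2,sv,z)\in X_e ;$$
indeed $x^ez=s^2\cdot s^Mz=s^2v^2-s^2p(s^2)$. The surface $\tilde X_e$ is irreducible (primitive and linear in $z$) and smooth (at $s=0$, $v^2=p(0)\ne0$). The involution $(s,v,z)\mapsto(-s,-v,z)$ preserves it since $M$ is even, and is free since $s=v=0$ would force $p(0)=0$. The map is finite, as $s^2=x$ and $v^2=x^{e-1}z+p(x)$. Its fibres are the two-point orbits of the involution: for $x\neq0$, $s=\pm\sqrt x$ and $v=y/s$; for $x=0$, $s=0$ and $v=\pm\sqrt{p(0)}$. As $X_e$ is smooth ($\partial_x$ of its equation $x^ez-y^2+xp$ at $x=y=0$ is $p(0)\ne0$), hence normal, $X_e$ is the quotient, and $\tilde X_e\to X_e$ is a connected étale double cover.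

It is the only one. By (P2), whose proof did not use $D$, $\mathcal O(X_e)^*=\mathbb C^*$, so Kummer theory gives $H^1_{et}(X_e,\mu_2)=\operatorname{Pic}(X_e)[2]$. The complement of $C_0=\{x=0\}_{red}$ is $\mathbb C^*\times\mathbb A^1$, with trivial Picard group and units $\mathbb C^*x^{\mathbb Z}$, and $\operatorname{div}x=2C_0$. So $\operatorname{Pic}X_e=\mathbb Z/2$ and $H^1_{et}(X_e,\mu_2)=\mathbb Z/2$. Hence $X_e\cong S\cong X_2$ implies that the corresponding double covers are isomorphic, and it suffices to see that $M$ is an invariant of $\tilde X_e$.

**Step 3: a completion.** The map $\tilde X_e\to\mathbb A^2_{s,v}$ is an isomorphism over $s\neq0$. Near each of the points $s=0$, $v=\pm\sqrt{p(0)}$, use the local coordinates $s$ and $w=v^2-p(s^2)$; there $z=w/s^M$. So $\tilde X_e$ arises from $\mathbb A^2_{s,v}\subset\mathbb P^1\times\mathbb P^1$ by $M$ successive blow-ups over each of the two points, following the curve $w=0$ (charts $w=s^iw_i$, with $z=w_M$). One then removes the strict transform $G_0$ of $\{s=0\}$ and all exceptional curves but the last ones. Let $e_1,\dots,e_M$ and $e_1',\dots,e_M'$ be the classes of the total transforms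 of the exceptional curves over the two points. They are orthogonal, with square $-1$. The exceptional curves over the first point are the $(-2)$-curves $A_i=e_i-e_{i+1}$ for $1\le i\le M-1$ and the $(-1)$-curve $E_1=e_M$; similarly $B_i=e'_i-e'_{i+1}$ and $E_2=e'_M$ over the second. $E_1$ and $E_2$ are the closures of the two lines $s=0$ of $\tilde X_e$. The boundary of the completion $\overline{\tilde X}_e$ consists of
$$C_\infty=\{s=\infty\},\quad\Sigma=\{v=\infty\},\quad G_0=C_\infty-e_1-e_1',\quad A_1,\dots,A_{M-1},\quad B_1,\dots,B_{M-1}.$$
The group $H_2(\overline{\tilde X}_e)$ has basis $\Sigma,C_\infty,e_i,e'_i$, or equivalently $\Sigma,C_\infty,A_i,E_1,B_i,E_2$, of rank $2M+2$. The $2M+1$ boundary classes are independent: in the second basis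
$$G_0=C_\infty-\sum A_i-E_1-\sum B_i-E_2$$
is the only one involving $E_1,E_2$.

**Step 4: the form.** Put
$$\xi=\sum_{i=1}^Me_i-\sum_{i=1}^Me'_i=\sum iA_i+ME_1-\sum iB_i-ME_2 .$$
It is primitive, and orthogonal to every boundary class: $\xi\cdot\Sigma=\xi\cdot C_\infty=0$, $\xi\cdot G_0=1-1=0$, $\xi\cdot A_j=-1+1=0$, and likewise $\xi\cdot B_j=0$. Also $\xi^2=-2M$. The form on $H_2(\overline{\tilde X}_e)$ is unimodular, so the orthogonal complement of the boundary classes has rank $1$. It is saturated, hence equal to $\mathbb Z\xi$. In the exact sequence
$$H_2(\tilde X_e)\to H_2(\overline{\tilde X}_e)\to H_2(\overline{\tilde X}_e,\tilde X_e)\cong H^2(\text{boundary})$$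
the isomorphism is duality, $H^2(\text{boundary})$ is free on the boundary components, and the second map is intersection with them. So the image of $H_2(\tilde X_e)$ is $\mathbb Z\xi$. Intersection numbers on $\tilde X_e$ can be computed in the completion. Therefore the intersection form on $H_2(\tilde X_e)$ modulo its radical is $\langle-2M\rangle$, and $M$ is an invariant of $\tilde X_e$.

For $S\cong X_2$ we have $M=2$. Hence $X_e\cong S$ forces $2e-2=2$, i.e. $e=2$. So $\operatorname{kod}=1$ occurs on $A_{c,q}$ if and only if $(*)$ holds, and by Theorem A every simple derivation has $\operatorname{kod}=2$ for all other pairs. This proves Theorem B. $\blacksquare$
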